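\title{A model in which every hereditarily Lindel\"of $\Delta$-space is countable}

\begin{abstract}
We show that ZFC does not prove the existence of an uncountable hereditarily Lindel\"of $\Delta$-space, nor of an uncountable hereditarily Lindel\"of $Q$-set space. After adding at least $(2^{\omega_1})^+$ generic functions $\omega_1\to\omega$ with countable conditions to a model of CH, every hereditarily Lindel\"of $\Delta$-space is countable. Since Martin's Axiom with the negation of CH gives uncountable $Q$-sets of reals, both existence statements are independent of ZFC. The proof works with any infinite cardinal $\kappa$ in place of $\omega$ as the bound on the hereditary Lindel\"of degree.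
\end{abstract}

\section{Introduction}

Unless the contrary is said, spaces are Tychonoff and infinite. A space $X$ is a \emph{$Q$-set space} if every subset of $X$ is a $G_\delta$-subset of $X$. It is a \emph{$\Delta$-space} if for every decreasing sequence $D_0\supseteq D_1\supseteq\cdots$ of subsets of $X$ with $\bigcap_n D_n=\emptyset$ there is a decreasing sequence $V_0\supseteq V_1\supseteq\cdots$ of open sets with $D_n\subseteq V_n$ for all $n$ and $\bigcap_n V_n=\emptyset$. Both properties say that arbitrary subsets of $X$ can be approximated from outside by open sets. The first asks that each set be recovered exactly as an intersection of countably many open sets; the second asks only that a vanishing sequence of sets can be enlarged to a vanishing sequence of open sets. Every $Q$-set space is a $\Delta$-space (Lemma~\ref{lem:basic}).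

Discrete spaces and countable spaces have both properties. To see whether there are examples of a different nature, one forbids uncountable discrete subspaces in a strong way. A space is \emph{hereditarily Lindel\"of} if every subspace of it is Lindel\"of; equivalently, if every family of open sets has a countable subfamily with the same union. The following problem comes from the paper of Leiderman and Szeptycki~\cite{LS}.

\medskip
\noindent\textbf{Question.} \emph{Does ZFC prove that there is an uncountable hereditarily Lindel\"of $\Delta$-space? Does it even prove that there is an uncountable hereditarily Lindel\"of $Q$-set space?}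
\medskip

The answer to both questions is no. For a set $J$ and a cardinal $\mu$, let $\mathrm{Fn}(J,\omega,\mu)$ be the set of partial functions $p$ from $J$ to $\omega$ with $|p|<\mu$, ordered by $q\le p$ if and only if $q\supseteq p$.

\begin{theorem}\label{thm:main}
Let $V\models\mathrm{ZFC}+\mathrm{CH}$ (for example $V=L$), let $\theta=(2^{\omega_1})^+$, and let $\lambda\ge\theta$ be a cardinal. Let $G$ be generic over $V$ for the poset $\mathrm{Fn}(\lambda\times\omega_1,\omega,\omega_1)$ of countable partial functions. Then in $V[G]$ there is no uncountable hereditarily Lindel\"of $\Delta$-space, and hence no uncountable hereditarily Lindel\"of $Q$-set space. This holds for arbitrary topological spaces, with no separation axiom.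
\end{theorem}

\begin{corollary}\label{cor:answer}
Assume that ZFC is consistent. Then each of the statements ``there is an uncountable hereditarily Lindel\"of $\Delta$-space'' and ``there is an uncountable hereditarily Lindel\"of $Q$-set space'' is neither provable nor refutable in ZFC. The negation of both is consistent with $\mathrm{ZFC}+\mathrm{CH}$.
\end{corollary}

For an infinite cardinal $\kappa$, write $hL(X)\le\kappa$ if every open cover of every subspace of $X$ has a subcover of size at most $\kappa$. Thus $hL(X)\le\omega$ means that $X$ is hereditarily Lindel\"of.

\begin{theorem}\label{thm:kappa}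
Let $\kappa$ be an infinite cardinal, $V\models 2^\kappa=\kappa^+$, $\theta=(2^{\kappa^+})^+$ and $\lambda\ge\theta$. Let $G$ be generic over $V$ for $\mathrm{Fn}(\lambda\times\kappa^+,\omega,\kappa^+)$. Then in $V[G]$ every $\Delta$-space $X$ with $hL(X)\le\kappa$ satisfies $|X|\le\kappa$.
\end{theorem}

The general case costs nothing extra, so we prove Theorem~\ref{thm:kappa} directly. The proof uses no separation axiom; with $\kappa=\omega$ and Lemma~\ref{lem:basic} it therefore gives Theorem~\ref{thm:main}. The reader loses nothing by taking $\kappa=\omega$ throughout.

Section~\ref{sec:top} recasts the $\Delta$-property as a domination property of functions and settles the simplest cases. Section~\ref{sec:forcing} recalls the forcing facts that we use, and Section~\ref{sec:idea} shows the idea on examples. The proof of Theorem~\ref{thm:kappa} occupies Sections~\ref{sec:level}--\ref{sec:cover}, and Section~\ref{sec:cons} derives Corollary~\ref{cor:answer}.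

\section{Domination by lower semicontinuous functions}\label{sec:top}

Call $g:X\to\omega$ \emph{lower semicontinuous} if $\{x:g(x)\ge n\}$ is open for every $n$. The two lemmas of this section hold for arbitrary topological spaces.

\begin{lemma}\label{lem:lsc}
For a space $X$ the following are equivalent.
\begin{enumerate}
\item[(a)] $X$ is a $\Delta$-space.
\item[(b)] For every disjoint family $\{E_n:n\in\omega\}$ of subsets of $X$ there are open sets $U_n\supseteq E_n$ such that each point of $X$ lies in only finitely many $U_n$.
\item[(c)] For every $f:X\to\omega$ there is a lower semicontinuous $g:X\to\omega$ with $f\le g$.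
\end{enumerate}
\end{lemma}

\begin{proof}
(a)$\Rightarrow$(b). The sets $D_n=\bigcup_{m\ge n}E_m$ decrease and have empty intersection. Take $V_n$ as in (a) and put $U_n=V_n$; a point in infinitely many of the decreasing sets $V_n$ would lie in all of them.

(b)$\Rightarrow$(a). Put $E_n=D_n\setminus D_{n+1}$, so that $D_n=\bigcup_{m\ge n}E_m$. Take $U_n$ as in (b) and put $V_n=\bigcup_{m\ge n}U_m$.

(a)$\Rightarrow$(c). Apply (a) to $D_n=\{x:f(x)\ge n\}$. Then $V_0=X$, so $g(x)=\max\{n:x\in V_n\}$ is defined everywhere. Since the $V_n$ decrease, $\{x:g(x)\ge n\}=V_n$, and $x\in D_{f(x)}\subseteq V_{f(x)}$ gives $g(x)\ge f(x)$.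

(c)$\Rightarrow$(a). Let $f(x)=\max(\{0\}\cup\{n:x\in D_n\})$, take $g$ as in (c), and put $V_n=\{x:g(x)\ge n\}$. Then $D_n\subseteq\{x:f(x)\ge n\}\subseteq V_n$, and $x\notin V_{g(x)+1}$.
\end{proof}

From now on we use the $\Delta$-property in the form (c).

\begin{lemma}\label{lem:basic}
Every subspace of a $\Delta$-space is a $\Delta$-space. Every $Q$-set space is a $\Delta$-space. Every countable $T_1$-space is a hereditarily Lindel\"of $Q$-set space.
\end{lemma}

\begin{proof}
If $Y\subseteq X$ and $f:Y\to\omega$, extend $f$ by $0$ to $X$, dominate it by a lower semicontinuous function, and restrict that function to $Y$. If $X$ is a $Q$-set space and the sets $D_n$ decrease with empty intersection, write $D_m=\bigcap_k O_{m,k}$ with $O_{m,k}$ open and put $V_n=\bigcap_{m,k\le n}O_{m,k}$. Then $D_n\subseteq D_m\subseteq O_{m,k}$ for $m\le n$, so $D_n\subseteq V_n$, and $\bigcap_nV_n=\bigcap_mD_m=\emptyset$. In a countable space every cover of a subspace has a countable subcover, and in a countable $T_1$-space each subset $D$ is the intersection of the countably many open sets $X\setminus\{x\}$, $x\notin D$.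
\end{proof}

With ``Lindel\"of'' in place of ``hereditarily Lindel\"of'', the first question has an easy positive answer.

\begin{example}\label{ex:compact}
Let $X=D\cup\{\infty\}$ be the one-point compactification of a discrete space $D$ of size $\omega_1$. Given $f:X\to\omega$, let $m=f(\infty)$ and $g=\max(f,m)$. The set $\{x:g(x)\ge n\}$ is $X$ for $n\le m$ and is a subset of $D$ for $n>m$, so it is open. Hence $X$ is an uncountable compact $\Delta$-space. It is not a $Q$-set space: neighborhoods of $\infty$ are cofinite, so a $G_\delta$-set containing $\infty$ is co-countable, and $\{\infty\}$ is not.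
\end{example}

The first hereditarily Lindel\"of spaces to try are the second countable ones. Under $\mathrm{MA}+\neg\mathrm{CH}$ every set of reals of size $\omega_1$ is a $Q$-set space~\cite{MS}. Under CH a diagonal argument excludes such examples, and somewhat more.

\begin{proposition}\label{prop:CH}
Assume CH. An uncountable hereditarily Lindel\"of space with a base of size at most $\omega_1$ is not a $\Delta$-space.
\end{proposition}

\begin{proof}
All hypotheses and the $\Delta$-property pass to subspaces, so let $X=\{x_\xi:\xi<\omega_1\}$ have size $\omega_1$. Every open set is a union of countably many basic sets, so there are at most $\omega_1^{\,\omega}=(2^\omega)^\omega=\omega_1$ open sets. A lower semicontinuous function is determined by a sequence of open sets, so these functions can be listed as $\{g_\xi:\xi<\omega_1\}$. The function $f(x_\xi)=g_\xi(x_\xi)+1$ is dominated by none of them.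
\end{proof}

So no second countable example can be built in ZFC. The diagonal argument, however, depends on the small base. A topology on $\omega_1$ may have $2^{\omega_1}$ open sets, as many as there are functions $\omega_1\to\omega$ to dominate, and counting then excludes nothing. One could therefore hope for an example in ZFC with a large base. Theorem~\ref{thm:main} says that the tension between the two properties (many open sets are needed for domination, but countably many must suffice for each cover) can be turned into a contradiction for all topologies at once, by making the functions to be dominated generic.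

\section{The forcing}\label{sec:forcing}

Fix $V$, $\kappa$, $\theta$, $\lambda$ as in Theorem~\ref{thm:kappa}. A set is \emph{small} if it has size at most $\kappa$; for $\kappa=\omega$, small means countable. As usual we treat $V$ as a countable transitive model (of ZFC, or of a large enough finite fragment), so that below every condition there is a filter generic over $V$, and likewise over any generic extension of $V$.

For a set $J$ let
\[
\mathbb P(J)=\mathrm{Fn}(J\times\kappa^+,\omega,\kappa^+),
\]
the poset of small partial functions from $J\times\kappa^+$ to $\omega$, and let $\mathbb P=\mathbb P(\lambda)$. Think of $J$ as a set of columns of height $\kappa^+$. The \emph{support} $\mathrm{supp}(p)$ of a condition is the small set of $j\in J$ with $(j,x)\in\mathrm{dom}(p)$ for some $x$. For $S\subseteq J$ we write $p{\upharpoonright}S$ for the restriction of $p$ to $S\times\kappa^+$. An injection $\pi:J\to J'$ moves columns: $\pi(p)$ is the condition with $\pi(p)(\pi(j),x)=p(j,x)$ for $(j,x)\in\mathrm{dom}(p)$, and $p\mapsto\pi(p)$ is an isomorphism of $\mathbb P(J)$ onto $\mathbb P(\pi[J])$.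

We use the following textbook facts.

\begin{enumerate}
\item[(F1)] \emph{Forcing theorem.} A statement holds in $V[G]$ if and only if some $p\in G$ forces it. If $p$ does not force $\varphi$, some $p'\le p$ forces $\neg\varphi$.
\item[(F2)] \emph{Closure.} A poset is $\kappa^+$-closed if every decreasing sequence of length at most $\kappa$ has a lower bound; $\sigma$-closed means $\omega_1$-closed. A $\kappa^+$-closed poset adds no new sequence of length at most $\kappa$ of elements of the ground model, and preserves cardinals up to $\kappa^+$. In particular, a subset of the ground model that is small in the extension belongs to the ground model and is small there.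
\item[(F3)] \emph{Chain condition.} If every antichain has size at most $\kappa^+$, cardinals from $\kappa^{++}$ on are preserved.
\item[(F4)] \emph{$\Delta$-system lemma.} Let $\nu$ be an infinite cardinal and $\chi$ a regular cardinal with $\mu^\nu<\chi$ for all $\mu<\chi$. If $|S_\alpha|\le\nu$ for $\alpha<\chi$, there are $A\subseteq\chi$ of size $\chi$ and a set $R$, the \emph{root}, with $S_\alpha\cap S_\beta=R$ for all distinct $\alpha,\beta\in A$.
\item[(F5)] \emph{Nice names.} Let $Z\in V$. We identify a set $N\subseteq Z\times\mathbb Q$ with the $\mathbb Q$-name $\{(\check a,q):(a,q)\in N\}$; its value is $N[G]=\{a:\exists q\in G\ (a,q)\in N\}$. Such an $N$ is \emph{nice} if $\{q:(a,q)\in N\}$ is an antichain for each $a\in Z$. If $p_0\Vdash\dot z\subseteq Z$, there is a nice $N$ with $p_0\Vdash\dot z=N$.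
\item[(F6)] \emph{Product lemma.} Let $J=J_0\cup J_1$ be a disjoint union. If $G$ is $\mathbb P(J)$-generic over $V$, then $G\cap\mathbb P(J_0)$ is $\mathbb P(J_0)$-generic over $V$. If $G_0$ is $\mathbb P(J_0)$-generic over $V$ and $G_1$ is $\mathbb P(J_1)$-generic over $V[G_0]$, then $G_0*G_1=\{p:p{\upharpoonright}J_0\in G_0,\ p{\upharpoonright}J_1\in G_1\}$ is $\mathbb P(J)$-generic over $V$, and $V[G_0*G_1]=V[G_0][G_1]$.
\end{enumerate}

\begin{lemma}\label{lem:poset}
Let $J\in V$.
\begin{enumerate}
\item[(a)] $\mathbb P(J)$ is $\kappa^+$-closed and its antichains have size at most $\kappa^+$. Hence it preserves cardinals.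
\item[(b)] If $|J|\le\kappa^+$, then $|\mathbb P(J)|\le\kappa^+$.
\item[(c)] If $W$ is an extension of $V$ by a $\kappa^+$-closed poset, then $\mathbb P(J)$ is the same set whether computed in $V$ or in $W$, and it is $\kappa^+$-closed in $W$.
\item[(d)] If $p$ forces that $r$ belongs to the generic filter, then $p\supseteq r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The union of a decreasing sequence of at most $\kappa$ conditions is a small function, hence a lower bound. From $2^\kappa=\kappa^+$ we get $(\kappa^+)^\kappa=(2^\kappa)^\kappa=\kappa^+$ and $\omega^\kappa=2^\kappa=\kappa^+$. Given $\kappa^{++}$ conditions, (F4) with $\nu=\kappa$ and $\chi=\kappa^{++}$ yields $\kappa^{++}$ of them whose domains form a $\Delta$-system with a small root $r$. There are at most $\omega^\kappa=\kappa^+$ functions $r\to\omega$, so two of these conditions agree on $r$, and their union extends both.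

(b) Conditions are small subsets of $J\times\kappa^+\times\omega$, and there are at most $(\kappa^+)^\kappa=\kappa^+$ of these.

(c) By (F2), $\kappa^+$ is the same in both models and so are the small subsets of $J\times\kappa^+\times\omega$. The closure argument of (a) applies in $W$.

(d) Otherwise there is $(j,x)\in\mathrm{dom}(r)$ at which $p$ is undefined or differs from $r$. In both cases some $p'\le p$ has $p'(j,x)\ne r(j,x)$. Then $p'$ is incompatible with $r$, so $r$ lies in no filter containing $p'$.
\end{proof}

If $G$ is $\mathbb P$-generic, then $\bigcup G$ is a total function on $\lambda\times\kappa^+$, since any condition can be extended by one more value. Its columns are the functions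
\[
f_\alpha:\kappa^+\to\omega,\qquad f_\alpha(x)=\Bigl(\bigcup G\Bigr)(\alpha,x).
\]

\section{The idea, on examples}\label{sec:idea}

Let $\kappa=\omega$. Suppose that in $V[G]$ a topology on $\omega_1$ makes each $f_\alpha$, $\alpha<\theta$, dominated by a lower semicontinuous $g_\alpha$. We want a family of the open sets $\{x:g_\alpha(x)\ge n\}$ that covers a subspace and has no countable subcover.

\medskip
\noindent\emph{The case $g_\alpha=f_\alpha$.} The sets $O_\alpha=\{x:f_\alpha(x)\ge1\}$ are open. They cover $\omega_1$: given $x$ and a condition $p$, pick $\alpha<\theta$ outside $\mathrm{supp}(p)$; then $p\cup\{((\alpha,x),1)\}$ forces $x\in O_\alpha$. Suppose that $\omega_1=\bigcup_{\alpha\in B}O_\alpha$ with $B$ countable. By (F2), $B\in V$, so some $p$ forces this equality for this particular $B$. Take $y<\omega_1$ above all second coordinates in $\mathrm{dom}(p)$. Then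
\[
p'=p\cup\{((\alpha,y),0):\alpha\in B\}
\]
is a countable function, and it forces $y\notin O_\alpha$ for all $\alpha\in B$, a contradiction. This is the heart of the proof: a countable subcover is decided by one condition, and the countably many demands ``$y\notin O_\alpha$'' live on different columns, so they merge into one condition.

\medskip
\noindent\emph{The level must be chosen.} If $g_\alpha=\max(f_\alpha,m)$, then $\{x:g_\alpha(x)\ge n\}=\omega_1$ for $n\le m$. The argument works at level $n=m+1$.

\medskip
\noindent\emph{The columns must be chosen.} If $g_\alpha(y)=f_\alpha(y)+f_\alpha(0)$, then at every level $n$ a single column with $f_\alpha(0)\ge n$ covers $\omega_1$. One uses only the columns with $f_\alpha(0)=0$, that is, those which extend the condition $q=\{(0,0)\}$. On them $g_\alpha=f_\alpha$, and the argument works at level $1$ for the subspace $[1,\omega_1)$.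

\medskip
\noindent\emph{Several conditions can cooperate.} Let $k:\omega_1\to\{0,1\}$ in $V$ take both values unboundedly often, and let $g_\alpha(y)=f_\alpha(y)+1$ if $f_\alpha(0)=k(y)$ and $g_\alpha(y)=f_\alpha(y)$ otherwise. No condition forces $g_\alpha\ge1$ on a tail of $\omega_1$: extend it to decide $f_\alpha(0)=j$, and then set $f_\alpha(y)=0$ for a large $y$ with $k(y)\neq j$. Yet two columns with $f_\alpha(0)=0$ and $f_\beta(0)=1$ cover $\omega_1$ at level $1$. So $q$ and $n$ must be safe against countable \emph{families} of extensions of $q$.

\medskip
In these examples $g_\alpha$ is computed from the column $f_\alpha$ alone, by one rule that does not depend on $\alpha$. For such a rule, Section~\ref{sec:level} finds a safe pair $(q,n)$. In general $g_\alpha$ depends on many columns, these sets of columns overlap, and the rule varies with $\alpha$; Section~\ref{sec:uniform} removes these three defects. Section~\ref{sec:cover} then runs the argument of the first example.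

\section{A level that small families of conditions do not reach}\label{sec:level}

The following lemma is a theorem of ZFC about one name; no topology is involved.

\begin{lemma}\label{lem:level}
Let $\mathbb Q$ be a $\sigma$-closed poset with largest element $\mathbf 1$, and let $\dot g$ be a $\mathbb Q$-name such that $\mathbf 1$ forces that $\dot g$ is a function from the ordinal $\kappa^+$ of the ground model to $\omega$. Then there are $q\in\mathbb Q$ and $n\in\omega$ with the following property: for every small set $E$ of extensions of $q$ and every $\eta<\kappa^+$ there is $y\in[\eta,\kappa^+)$ such that each member of $E$ has an extension forcing $\dot g(y)<n$.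
\end{lemma}

\begin{proof}
Suppose not. By (F1), a condition with no extension forcing $\dot g(y)<n$ forces $\dot g(y)\ge n$. So for every pair $(q,n)$ there are a small set $E(q,n)$ of extensions of $q$ and $\eta(q,n)<\kappa^+$ such that
\begin{equation}\label{eq:reach}
\text{for every $y\in[\eta(q,n),\kappa^+)$ some $q'\in E(q,n)$ forces $\dot g(y)\ge n$.}
\end{equation}
We want one $y$ and a decreasing sequence of conditions that push $\dot g(y)$ above every level. The difficulty is circular: which member of $E(q,n)$ to take depends on $y$, while $y$ must exceed the bounds $\eta$ of the conditions taken later. We therefore collect all possible choices first. Let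
\[
L_0=\{\mathbf 1\},\qquad L_{n+1}=\bigcup_{q\in L_n}E(q,n).
\]
By induction each $L_n$ is small. Since $\kappa^+$ is regular, there is $y<\kappa^+$ above $\eta(q,n)$ for all $n\in\omega$ and $q\in L_n$. Put $q_0=\mathbf 1$. Given $q_n\in L_n$, use \eqref{eq:reach} to pick $q_{n+1}\in E(q_n,n)\subseteq L_{n+1}$ forcing $\dot g(y)\ge n$. The sequence $q_0\ge q_1\ge\cdots$ has a lower bound, which forces $\dot g(y)\ge n$ for all $n$. This contradicts that $\dot g(y)\in\omega$ is forced.
\end{proof}

\section{Reduction to independent copies of one name}\label{sec:uniform}

Suppose toward a contradiction that in $V[G]$ there is a $\Delta$-space $X$ with $hL(X)\le\kappa$ and $|X|>\kappa$. Both properties pass to subspaces (Lemma~\ref{lem:basic}), and $\kappa^+$ is the same in $V$ and $V[G]$. So there is a topology $\tau$ on the set $\kappa^+$ with both properties. By Lemma~\ref{lem:lsc}, choose in $V[G]$ a sequence $\langle g_\alpha:\alpha<\theta\rangle$ of $\tau$-lower semicontinuous functions $g_\alpha:\kappa^+\to\omega$ with $f_\alpha\le g_\alpha$. Fix names for $\tau$ and for this sequence, and a condition $p_0\in G$ forcing that $\dot\tau$ is a topology on $\kappa^+$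 with $hL\le\kappa$ and that the sequence has the stated properties. Functions $\kappa^+\to\omega$ are subsets of $Z=\kappa^+\times\omega$. By (F5) fix in $V$, for each $\alpha<\theta$, a nice name $N_\alpha\subseteq Z\times\mathbb P$ that $p_0$ forces to be the $\alpha$th term of the sequence.

\subsection*{Uniformizing the names}
In the final argument, one pair $(q,n)$ and one point $y$ must serve all members of a small subcover at once. For this the names $N_\alpha$ have to be copies of a single name, placed on sets of columns that overlap as little as possible. The cardinal $\theta$ is chosen so large that this can be arranged by thinning out.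

\begin{lemma}\label{lem:uniform}
In $V$ there are a set $A\subseteq\theta$ of size $\theta$, a set $R\subseteq\lambda$, a set $I$ disjoint from $\lambda$, a point $i_0\in I$, injections $\pi_\alpha:R\cup I\to\lambda$ for $\alpha\in A$, and a set $N\subseteq Z\times\mathbb P(R\cup I)$ such that
\begin{enumerate}
\item[(a)] $\mathrm{supp}(p_0)\subseteq R$;
\item[(b)] $\pi_\alpha$ is the identity on $R$ and $\pi_\alpha(i_0)=\alpha$;
\item[(c)] the sets $T_\alpha=\pi_\alpha[I]$, $\alpha\in A$, are pairwise disjoint subsets of $\lambda\setminus R$;
\item[(d)] $N_\alpha=\{(a,\pi_\alpha(q)):(a,q)\in N\}$ for all $\alpha\in A$.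
\end{enumerate}
\end{lemma}

\begin{proof}
Let $S_\alpha$ be the union of $\{\alpha\}$, $\mathrm{supp}(p_0)$ and the supports of all conditions occurring in $N_\alpha$. The name $N_\alpha$ consists of $|Z|=\kappa^+$ antichains, each of size at most $\kappa^+$ by Lemma~\ref{lem:poset}(a), and supports are small. So $|S_\alpha|\le\kappa^+$ and $N_\alpha\subseteq Z\times\mathbb P(S_\alpha)$.

The cardinal $\theta$ is regular, and $\mu<\theta$ gives $\mu^{\kappa^+}\le(2^{\kappa^+})^{\kappa^+}=2^{\kappa^+}<\theta$. By (F4) there is $A\subseteq\theta$ of size $\theta$ such that the sets $S_\alpha$, $\alpha\in A$, form a $\Delta$-system with root $R$. Then $|R|\le\kappa^+$, and (a) holds because $\mathrm{supp}(p_0)\subseteq S_\alpha\cap S_\beta$. The sets $T_\alpha=S_\alpha\setminus R$ are pairwise disjoint. Remove from $A$ the at most $\kappa^+$ elements of $R$; now $\alpha\in T_\alpha$ for $\alpha\in A$. There are at most $\kappa^+$ possible values of $|T_\alpha|$, so after thinning out $|T_\alpha|=\rho$ is constant. Fix $I$ disjoint from $\lambda$ with $|I|=\rho$, fix $i_0\in I$, and choose bijections $\pi_\alpha:R\cup I\to S_\alpha$ that are the identity on $R$ and send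 $i_0$ to $\alpha$.

Pull $N_\alpha$ back to the set $\{(a,q):(a,\pi_\alpha(q))\in N_\alpha\}\subseteq Z\times\mathbb P(R\cup I)$. By Lemma~\ref{lem:poset}(b), $|Z\times\mathbb P(R\cup I)|\le\kappa^+$, so there are at most $2^{\kappa^+}<\theta$ possible pullbacks. One of them, $N$, occurs for $\theta$ many $\alpha\in A$; shrink $A$ to these.
\end{proof}

\subsection*{Absorbing the root}
The copies still share the columns in $R$. Conditions chosen separately for different $\alpha$ may disagree on $R$, and then they cannot be merged. The remedy is to move the generic object on $R$ into the ground model. Let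
\[
G_R=G\cap\mathbb P(R),\qquad W=V[G_R],\qquad \mathbb P'=\mathbb P(\lambda\setminus R),\qquad \mathbb Q=\mathbb P(I).
\]
By Lemma~\ref{lem:poset}(c), $\mathbb P'$ and $\mathbb Q$ are the same in $V$ and $W$ and are $\kappa^+$-closed in $W$. Evaluating the $R$-part of $N$ by $G_R$ gives a $\mathbb Q$-name in $W$:
\[
\dot g=\{(a,q{\upharpoonright}I):(a,q)\in N,\ q{\upharpoonright}R\in G_R\}.
\]
For $H$ that is $\mathbb P'$-generic over $W$ and $\alpha\in A$, let
\[
H_\alpha=\{q\in\mathbb Q:\pi_\alpha(q)\in H\},\qquad g^H_\alpha=\dot g[H_\alpha].
\]
The filter $H_\alpha$ is the image of $H\cap\mathbb P(T_\alpha)$ under the isomorphism $\pi_\alpha^{-1}$, so it is $\mathbb Q$-generic over $W$ by (F6) applied in $W$.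

\begin{lemma}\label{lem:copies}
\begin{enumerate}
\item[(a)] For every $H$ that is $\mathbb P'$-generic over $W$ there is in $W[H]$ a topology $\tau^H$ on $\kappa^+$ with $hL\le\kappa$ such that each $g^H_\alpha$, $\alpha\in A$, is a $\tau^H$-lower semicontinuous function $\kappa^+\to\omega$ with $g^H_\alpha(x)\ge(\bigcup H)(\alpha,x)$ for all $x$.
\item[(b)] Over $W$, the empty condition of $\mathbb Q$ forces that $\dot g$ is a function from $\kappa^+$ to $\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (F6), $G'=G_R*H$ is $\mathbb P$-generic over $V$ and $V[G']=W[H]$. Since $\mathrm{supp}(p_0)\subseteq R$ and $p_0\in G$, we have $p_0\in G_R$, so $p_0\in G'$. Hence everything forced by $p_0$ holds for $\tau^H=\dot\tau[G']$, the functions $N_\alpha[G']$, and the columns of $\bigcup G'$. For $\alpha\in A$ the $\alpha$th column of $\bigcup G'$ is that of $\bigcup H$, as $\alpha\in T_\alpha\subseteq\lambda\setminus R$. It remains to see that $N_\alpha[G']=g^H_\alpha$. For $q\in\mathbb P(R\cup I)$ we have $\pi_\alpha(q){\upharpoonright}R=q{\upharpoonright}R$ and $\pi_\alpha(q){\upharpoonright}(\lambda\setminus R)=\pi_\alpha(q{\upharpoonright}I)$. So $\pi_\alpha(q)\in G'$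 if and only if $q{\upharpoonright}R\in G_R$ and $q{\upharpoonright}I\in H_\alpha$. By Lemma~\ref{lem:uniform}(d),
\[
N_\alpha[G']=\{a:\exists (a,q)\in N\ (q{\upharpoonright}R\in G_R\text{ and }q{\upharpoonright}I\in H_\alpha)\}=\dot g[H_\alpha].
\]

(b) Otherwise some $q\in\mathbb Q$ forces the negation. Take $\alpha\in A$ and a generic $H$ containing $\pi_\alpha(q)$. Then $q\in H_\alpha$, so the set $\dot g[H_\alpha]$ is not a function from $\kappa^+$ to $\omega$, contrary to (a).
\end{proof}

\section{A cover with no small subcover}\label{sec:cover}

By Lemma~\ref{lem:copies}(b), Lemma~\ref{lem:level} applies in $W$ to $\mathbb Q$ and $\dot g$. Fix the pair $(q,n)$ that it provides. Since $q$ is small, there is $\eta<\kappa^+$ with $\mathrm{dom}(q)\subseteq I\times\eta$. Let $Y=[\eta,\kappa^+)$. For $H$ that is $\mathbb P'$-generic over $W$ put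
\[
A^H=\{\alpha\in A:q\in H_\alpha\},\qquad O^H_\alpha=\{x<\kappa^+:g^H_\alpha(x)\ge n\}\quad(\alpha\in A).
\]
The sets $O_\alpha^H$ are $\tau^H$-open. The next two lemmas contradict $hL\le\kappa$ for $\tau^H$, applied to the subspace $Y$, and so complete the proof of Theorem~\ref{thm:kappa}.

\begin{lemma}\label{lem:covers}
For every generic $H$, $Y\subseteq\bigcup_{\alpha\in A^H}O^H_\alpha$.
\end{lemma}

\begin{proof}
Let $x\in Y$. Since $(i_0,x)\notin\mathrm{dom}(q)$, the set $q^x=q\cup\{((i_0,x),n)\}$ is a condition of $\mathbb Q$. The set of $p\in\mathbb P'$ that contain $\pi_\alpha(q^x)$ for some $\alpha\in A$ belongs to $W$, and it is dense: a given $p$ has small support and the more than $\kappa$ sets $T_\alpha$ are pairwise disjoint, so some $T_\alpha$ misses $\mathrm{supp}(p)$, and then $p\cup\pi_\alpha(q^x)$ is a condition. Hence some $p\in H$ contains $\pi_\alpha(q^x)$ for some $\alpha\in A$. Then $\pi_\alpha(q)\in H$, so $\alpha\in A^H$. Also $(\bigcup H)(\alpha,x)=n$ because $\pi_\alpha(i_0)=\alpha$, so $g^H_\alpha(x)\ge n$ by Lemma~\ref{lem:copies}(a).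
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!15] (0,0) rectangle (1.4,3.8);
\node at (0.7,1.9) {$G_R$};
\fill[gray!60] (2.2,0) rectangle (3.6,0.7) (4.4,0) rectangle (5.8,0.7) (6.6,0) rectangle (8,0.7);
\fill[gray!30] (2.2,0.7) rectangle (3.6,1.6) (4.4,0.7) rectangle (5.8,2.2) (6.6,0.7) rectangle (8,1.4) (9.4,0) rectangle (10.6,1.1);
\draw[dashed] (2.2,1.6) rectangle (3.6,2.6) (4.4,2.2) rectangle (5.8,3.3) (6.6,1.4) rectangle (8,2.9);
\draw (0,0) -- (10.8,0);
\node at (2.9,0.35) {$q$}; \node at (5.1,0.35) {$q$}; \node at (7.3,0.35) {$q$};
\node at (2.9,1.15) {$q_\alpha$}; \node at (5.1,1.45) {$q_\beta$}; \node at (7.3,1.05) {$q_\gamma$};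
\node at (2.9,2.1) {$r_\alpha$}; \node at (5.1,2.75) {$r_\beta$}; \node at (7.3,2.15) {$r_\gamma$};
\node at (8.7,0.7) {$\cdots$};
\node[below] at (0.7,0) {$R$}; \node[below] at (2.9,0) {$T_\alpha$}; \node[below] at (5.1,0) {$T_\beta$}; \node[below] at (7.3,0) {$T_\gamma$}; \node[below] at (10,0) {rest};
\end{tikzpicture}
\caption{Merging conditions on $\lambda\times\kappa^+$ (schematic; $\lambda$ is horizontal). The columns in the root $R$ are already filled by $G_R$. The shaded part to the right of $R$ is a condition $p$. On each of the disjoint blocks $T_\alpha,T_\beta,\dots$ it contains a copy of $q$, and its trace there is a copy of some $q_\alpha\supseteq q$. Each trace is enlarged inside its own block to a copy of $r_\alpha\supseteq q_\alpha$ (up to the dashed line). Since the blocks are disjoint, the union of at most $\kappa$ such enlargements with $p$ is a condition.}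
\label{fig:merge}
\end{figure}

\begin{lemma}\label{lem:nosub}
For every generic $H$ and every set $B\subseteq A^H$ in $W[H]$ that is small there, $Y\not\subseteq\bigcup_{\alpha\in B}O^H_\alpha$.
\end{lemma}

\begin{proof}
Suppose that $Y\subseteq\bigcup_{\alpha\in B}O^H_\alpha$. By (F2), $B\in W$ and $B$ is small in $W$. By (F1) some $p\in H$ forces, for this $B$, that $\pi_\alpha(q)$ is in the generic filter for all $\alpha\in B$ and that the sets $O_\alpha$, $\alpha\in B$, cover $Y$. Work in $W$. By Lemma~\ref{lem:poset}(d), $p\supseteq\pi_\alpha(q)$ for $\alpha\in B$. So the traces of $p$ on the blocks $T_\alpha$, pulled back to $\mathbb Q$,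
\[
q_\alpha=\pi_\alpha^{-1}(p{\upharpoonright}T_\alpha)\qquad(\alpha\in B),
\]
are extensions of $q$, and $E=\{q_\alpha:\alpha\in B\}$ is small. By the choice of $(q,n)$ there are $y\in Y$ and conditions $r_\alpha\le q_\alpha$, $\alpha\in B$, each forcing $\dot g(y)<n$. Put
\[
p'=p\cup\bigcup_{\alpha\in B}\pi_\alpha(r_\alpha);
\]
see Figure~\ref{fig:merge}. The conditions $\pi_\alpha(r_\alpha)$ have supports in the pairwise disjoint sets $T_\alpha$, so they have disjoint domains. Each of them contains $\pi_\alpha(q_\alpha)=p{\upharpoonright}T_\alpha$, so it agrees with $p$ wherever both are defined. Hence $p'$ is a function. It is a union of at most $\kappa$ small sets, so $p'\in\mathbb P'$ and $p'\le p$.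

Let $H'$ be $\mathbb P'$-generic over $W$ with $p'\in H'$. For $\alpha\in B$ we have $r_\alpha\in H'_\alpha$, and $H'_\alpha$ is $\mathbb Q$-generic over $W$, so $g^{H'}_\alpha(y)<n$. Thus $y\in Y$ lies in no $O^{H'}_\alpha$ with $\alpha\in B$. But $p\in H'$, and $p$ forces that these sets cover $Y$.
\end{proof}

\begin{remark}[where the hypotheses enter]
The assumption $2^\kappa=\kappa^+$ is used only in Lemma~\ref{lem:poset}(a),(b): it bounds the supports of the names and the number of pullbacks in Lemma~\ref{lem:uniform}. The size of $\theta$ is used only in that lemma; afterwards $\kappa^+$ elements of $A$ would do. That conditions may have size $\kappa$ is what puts the subcover $B$ into $W$ and makes $p'$ a condition; a union of infinitely many nonempty conditions on disjoint blocks could not be a condition if conditions were finite. Lemma~\ref{lem:level} needs lower bounds only for sequences of length $\omega$, because the levels $n$ range over $\omega$ whatever $\kappa$ is.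
\end{remark}

\begin{remark}[the role of ``hereditarily'']
The covering property of subspaces is used twice: to reduce to a space of size $\kappa^+$, and for the tail $Y$. Example~\ref{ex:compact} shows how the second use can fail. Place that space on $\omega_1$ with $\infty=\xi$. Then $g_\alpha=\max(f_\alpha,f_\alpha(\xi))$. At level $n\ge 1$, a condition $q$ that does not bound $f_\alpha(\xi)$ below $n$ has an extension forcing $g_\alpha\ge n$ everywhere, so a pair $(q,n)$ as in Lemma~\ref{lem:level} has $\xi$ in the domain of $q$. Thus $\eta>\xi$, and $Y$ is an uncountable discrete subspace.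
\end{remark}

\section{Independence, and the picture in the model}\label{sec:cons}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Start from a model of $\mathrm{ZFC}+\mathrm{CH}$ and pass to the extension $V[G]$ of Theorem~\ref{thm:main}. The forcing is $\sigma$-closed, so it adds no reals and preserves $\omega_1$; hence CH holds in $V[G]$. By the theorem, both existence statements fail in $V[G]$, so neither is provable in ZFC. On the other hand, $\mathrm{MA}+\neg\mathrm{CH}$ is consistent relative to ZFC, and under it a set of reals of size $\omega_1$ is a $Q$-set space~\cite{MS}. It is second countable, hence hereditarily Lindel\"of, and it is a $\Delta$-space by Lemma~\ref{lem:basic}. So neither statement is refutable.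
\end{proof}

\begin{corollary}
In the model $V[G]$ of Theorem~\ref{thm:main}, the following are equivalent for a Tychonoff space $X$: $X$ is a hereditarily Lindel\"of $\Delta$-space; $X$ is a hereditarily Lindel\"of $Q$-set space; $X$ is countable. Moreover, $2^{\omega_1}\ge\lambda$ in $V[G]$, and $\lambda$ can be chosen arbitrarily large.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:basic} the third condition implies the second and the second implies the first. The first implies the third by Theorem~\ref{thm:main}. For distinct $\alpha,\beta<\lambda$, every condition has an extension that gives different values to $(\alpha,x)$ and $(\beta,x)$ for some $x$ above all second coordinates in its domain. So the $\lambda$ columns $f_\alpha$ are pairwise distinct. Since $\lambda$ remains a cardinal, $\lambda\le\omega^{\omega_1}=2^{\omega_1}$ in $V[G]$.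
\end{proof}

A separation axiom is needed here only for the implication from countability, where $T_1$ suffices. It cannot be dropped: on a countably infinite indiscrete space the lower semicontinuous functions are constant, and they dominate no unbounded function.

\begin{thebibliography}{9}

\bibitem{LS}
Arkady Leiderman and Paul Szeptycki, \emph{On $\Delta$-spaces}, arXiv:2307.16047 (2023).

\bibitem{MS}
Martin and Solovay, \emph{Internal Cohen extensions}, Ann. Math. Logic 2 (1970).

\end{thebibliography}
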